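\title{A simple trivial fourfold in Fujiki's class $\mathcal{C}$ that is not in correspondence with a hyperk\"ahler manifold}

\begin{abstract}
We disprove the conjecture that every simple trivial compact complex variety in Fujiki's class $\mathcal{C}$ is bimeromorphic to, or at least in correspondence with, an irreducible hyperk\"ahler manifold. The counterexamples have dimension four. They are very general hyperk\"ahler rotations of a projective symplectic fourfold with $28$ isolated singular points of type $\mathbb{C}^4/\pm1$. Their generic types are orthogonal to the generic type of every irreducible hyperk\"ahler manifold, and continuum many of them are pairwise orthogonal.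
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All complex spaces in this paper are reduced, and a \emph{variety} is an irreducible compact complex space. Fujiki's class $\mathcal{C}$ consists of the compact complex spaces, possibly singular, that are meromorphic images of compact K\"ahler manifolds; a variety lies in $\mathcal{C}$ if and only if it is bimeromorphic to a compact K\"ahler manifold. We view $\mathcal{C}$ as a many-sorted first-order structure, with a sort for each space in $\mathcal{C}$ and a predicate for each analytic subset of each finite product of sorts. Its theory has finite Morley rank, so it has a well-behaved notion of independence (nonforking); Section~\ref{sec:trivial} recalls what we use of it. Types are realized in a fixed saturated elementary extension $\mathcal{C}^*$.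

\begin{itemize}
\item The \emph{generic type} $\mathfrak{p}_X$ of a variety $X$ in $\mathcal{C}$ is the type over $\emptyset$ of a point of $X$ that lies in no proper analytic subset of $X$. It is stationary.
\item A stationary type is \emph{minimal} if it has $U$-rank $1$: it is nonalgebraic and all its forking extensions are algebraic.
\item A variety $X$ in $\mathcal{C}$ of positive dimension is \emph{simple} if it is not covered by an analytic family of irreducible subvarieties of dimension strictly between $0$ and $\dim X$. Equivalently, $\mathfrak{p}_X$ is minimal.
\item A minimal type is \emph{trivial} if every set of its realizations that is pairwise independent over a base set is independent over that set. A variety $X$ is trivial if $\mathfrak{p}_X$ is.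
\item Varieties $X$ and $Y$ are \emph{in correspondence} if there is an irreducible analytic set $Z\subseteq X\times Y$ whose projections to $X$ and to $Y$ are surjective and generically finite-to-one.
\item Stationary types $\mathfrak{p}\in S(A)$ and $\mathfrak{q}\in S(B)$ are \emph{nonorthogonal} if there are $C\supseteq A\cup B$ and realizations $a\models\mathfrak{p}$, $b\models\mathfrak{q}$ such that $a$ is independent from $C$ over $A$, $b$ is independent from $C$ over $B$, and $a$ forks with $b$ over $C$.
\item An \emph{irreducible hyperk\"ahler manifold} is a compact, simply connected K\"ahler manifold $M$ such that $H^0(M,\Omega^2_M)$ is spanned by an everywhere nondegenerate holomorphic $2$-form.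
\end{itemize}

Simplicity says that no subvariety of intermediate dimension passes through a general point, so that $X$ cannot be decomposed into smaller pieces. Triviality says that general points of $X$ satisfy no relation that involves three of them without already involving two. A curve is simple, since there is no intermediate dimension, but it is not trivial: if $\varphi$ is a nonconstant meromorphic function and $a_1,a_2$ are independent generic points, a point $a_3$ with $\varphi(a_3)=\varphi(a_1)+\varphi(a_2)$ gives three pairwise independent points any two of which determine the third up to finitely many choices. The points $a_1$, $a_2$, $a_1+a_2$ do the same for a simple complex torus.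

So a simple trivial variety has dimension at least $2$ and is not a torus. A variety bimeromorphic to a projective variety of dimension at least $2$ is covered by curves, so a K\"ahler model of a simple trivial variety is not projective, and by Kodaira's theorem it carries a nonzero holomorphic $2$-form. It is natural to guess that this form is symplectic on a suitable model. In dimension $2$ the guess is known to be right: every simple trivial variety of dimension $2$ in $\mathcal{C}$ is bimeromorphic to a $K3$ surface, that is, to an irreducible hyperk\"ahler manifold of dimension $2$. The general statement is posed in \cite{MP}.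

\medskip
\noindent\textbf{Conjecture I.} \emph{Any simple trivial compact complex variety in $\mathcal{C}$ is bimeromorphic to \textup{(strong form)}, or at least in correspondence with \textup{(weak form)}, an irreducible hyperk\"ahler manifold.}
\medskip

The graph of a bimeromorphic map is a correspondence, so the strong form implies the weak form. The weak form is also phrased model-theoretically in \cite{MP}: any stationary trivial minimal type in $\mathcal{C}$ is nonorthogonal to the generic type of some irreducible hyperk\"ahler manifold. The reading that matches the geometric statement takes types over $\emptyset$, which are the generic types of the simple trivial varieties, and takes the hyperk\"ahler manifold to be a standard simple manifold; nonorthogonality then amounts to interalgebraicity of generic points, that is, to a correspondence.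

\subsection{Results}

\begin{theorem}\label{thm:main}
There is a simple trivial variety $X$ in $\mathcal{C}$ with $\dim X=4$ that is not in correspondence with any irreducible hyperk\"ahler manifold; more generally, it is in correspondence with no connected compact complex manifold carrying an everywhere nondegenerate holomorphic $2$-form. Hence the weak and the strong form of Conjecture~I are both false.
\end{theorem}

\begin{theorem}\label{thm:family}
There is a family $(X_t)_{t\in\mathbb{S}^2\setminus\mathcal{N}}$, with $\mathbb{S}^2$ the $2$-sphere and $\mathcal{N}$ countable, of varieties as in Theorem~\ref{thm:main} such that: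
\begin{enumerate}
\item[(1)] $X_t$ is not in correspondence with any compact K\"ahler manifold with $c_1=0$ in $H^2(\,\cdot\,,\mathbb{R})$;
\item[(2)] the generic type of $X_t$ is orthogonal to the generic type of every irreducible hyperk\"ahler manifold, simple or not;
\item[(3)] for fixed $t$, the generic types of $X_t$ and $X_{t'}$ are nonorthogonal for only countably many $t'$; so there are continuum many pairwise orthogonal such types;
\item[(4)] $X_t$ has no nontrivial bimeromorphic self-map.
\end{enumerate}
\end{theorem}

In the model-theoretic reading above, the generic type of $X_t$ is thus a trivial minimal type over $\emptyset$ that is orthogonal to the generic type of every simple irreducible hyperk\"ahler manifold.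

\subsection{The strategy}

The variety $X$ is a symplectic orbifold: it has isolated singular points of type $\mathbb{C}^4/\pm1$ and a holomorphic symplectic form $\sigma$ on its regular part $X_{\mathrm{reg}}$. Let $Z\subset X\times M$ be a correspondence with a compact manifold $M$ that carries a symplectic form $\sigma_M$. We dismantle it in three steps.
\begin{enumerate}
\item[(I)] The map $Z\to X$ is a branched covering. If $X$ contains no hypersurface, there is nowhere to branch, and if moreover $X_{\mathrm{reg}}$ is simply connected, the covering has degree $1$. So $Z$ is the graph of a meromorphic map $f:X\dashrightarrow M$.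
\item[(II)] If $\sigma$ is the only holomorphic $2$-form up to scalars, then $f^*\sigma_M=c\sigma$, so $f$ is unramified. It is then a Galois covering whose group acts on $X$ by bimeromorphic maps. If $X$ has none but the identity, $f$ is bimeromorphic.
\item[(III)] The singularity $\mathbb{C}^4/\pm1$, unlike $\mathbb{C}^2/\pm1$, cannot be resolved without making the symplectic form degenerate.
\end{enumerate}
Section~\ref{sec:local} works out step (III) in the local model and shows on small examples why steps (I) and (II) cannot be skipped. Section~\ref{sec:X0} constructs a projective orbifold $X_0$, a ``Nikulin orbifold'', with the right singularities and simply connected regular part. Being projective, $X_0$ has many subvarieties. Section~\ref{sec:rotation} removes them by changing the complex structure without changing the underlying space. Sections~\ref{sec:X} to \ref{sec:trivial} show that the rotated variety is simple and trivial, Sections~\ref{sec:iso} to \ref{sec:proofmain} carry out steps (II) and (III), and Section~\ref{sec:prooffamily} proves Theorem~\ref{thm:family}.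

\section{Conventions and tools}\label{sec:tools}

\subsection{Analytic sets and meromorphic maps}

Analytic subsets are closed. A \emph{surface in $X$} is an irreducible compact $2$-dimensional analytic subset, and a \emph{hypersurface} is a nonempty analytic subset of pure codimension $1$. A space without hypersurfaces is thus one in which every proper analytic subset has codimension at least $2$. A \emph{general} point is a point outside a suitable proper analytic subset. A \emph{symplectic form} is an everywhere nondegenerate holomorphic $2$-form; on a manifold of dimension $2m$ a holomorphic $2$-form is nondegenerate at a point exactly when its $m$-th power is nonzero there. We use resolution of singularities, by maps that are isomorphisms over the regular locus, and the following facts.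

\begin{enumerate}
\item[(A1)] \emph{Images and fibers.} Let $f:Z\to Y$ be a holomorphic map from a variety to a compact complex space. Then $f(Z)$ is an irreducible analytic set (Remmert). Put $d=\dim Z-\dim f(Z)$. Every irreducible component of every nonempty fiber has dimension at least $d$; the points $z$ at which the fiber through $z$ has dimension greater than $d$ form a proper analytic subset of $Z$; the fiber over a general point of $f(Z)$ has pure dimension $d$. At points of $Z_{\mathrm{reg}}\cap f^{-1}(Y_{\mathrm{reg}})$ the rank of $df$ is at most $\dim f(Z)$, with equality at general points.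
\item[(A2)] \emph{Generic coverings.} Let $\pi:Z\to Y$ be a surjective, generically finite map of varieties. Let $T$ be the union of $\operatorname{Sing}Y$ with the images of $\operatorname{Sing}Z$ and of the support of $\Omega^1_{Z/Y}$. Then $T$ is a proper analytic subset, and $\pi^{-1}(Y\setminus T)\to Y\setminus T$ is a finite unramified covering of connected manifolds. Its number of sheets is the \emph{degree} of $\pi$, and $\pi$ is bimeromorphic when the degree is $1$.
\item[(A3)] \emph{Hartogs extension.} Holomorphic functions on normal spaces, and holomorphic forms on manifolds, extend over analytic subsets of codimension at least $2$.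
\item[(A4)] \emph{Removing analytic sets.} If $T$ is a proper analytic subset of a connected complex manifold $P$, then $P\setminus T$ is connected and $\pi_1(P\setminus T)\to\pi_1(P)$ is surjective. It is bijective if $T$ has codimension at least $2$.
\item[(A5)] \emph{Zariski's main theorem.} A proper bimeromorphic map onto a normal space has connected fibers, and it is an isomorphism if it is finite.
\item[(A6)] \emph{Kodaira's theorem.} A compact K\"ahler manifold with $h^{2,0}=0$ is projective.
\end{enumerate}

A meromorphic map $f:P\dashrightarrow Y$ of varieties is given by its graph, an irreducible analytic subset of $P\times Y$ that is bimeromorphic over $P$; it is \emph{dominant} if the graph surjects onto $Y$. We write $\operatorname{Bim}(P)$ for the group of bimeromorphic self-maps. For normal $P$, let $I_f\subset P$ be the set of points over which the graph has a positive-dimensional fiber. By (A1) it is the image of a proper analytic subset of the graph all of whose fibers are positive-dimensional, so it is analytic of codimension at least $2$, and by (A5) the map $f$ is holomorphic off $I_f$.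

\begin{lemma}\label{lem:pullback}
Let $f:P\dashrightarrow Y$ be a dominant meromorphic map of varieties with $P$ normal, and let $\eta\ne0$ be a holomorphic form on $Y_{\mathrm{reg}}$. Assume that $Y$ is smooth or that $P$ has no hypersurface. Then $f^*\eta$ extends to a nonzero holomorphic form on $P_{\mathrm{reg}}$.
\end{lemma}

\begin{proof}
Let $T\subset P$ be the image of the part of the graph that lies over $\operatorname{Sing}Y$. That part is a proper analytic subset of the graph, so $\dim T<\dim P$; under either assumption $T$ has codimension at least $2$. Off $T\cup I_f$ the map $f$ is holomorphic on $P_{\mathrm{reg}}$ with values in $Y_{\mathrm{reg}}$, so $f^*\eta$ extends by (A3). It is nonzero because $f$ is a submersion at general points, by (A1).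
\end{proof}

\subsection{Orbifolds}

All orbifolds here have only isolated singular points, with local model $\mathbb{B}/\pm1$ for a ball $\mathbb{B}\subset\mathbb{C}^n$ centered at $0$; the quotient maps $\mathbb{B}\to\mathbb{B}/\pm1$ are the \emph{charts}. An \emph{orbifold form} is a smooth form on the regular part whose pullback to each $\mathbb{B}\setminus\{0\}$ extends smoothly to $\mathbb{B}$. Orbifold metrics and K\"ahler forms are defined in the same way, with positivity required on all of $\mathbb{B}$. By (A3) in the charts, holomorphic forms on the regular part are the same as holomorphic orbifold forms. For compact K\"ahler orbifolds we use: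
\begin{enumerate}
\item[(O1)] the de Rham theorem and Hodge theory (Satake, Baily): orbifold forms compute the cohomology of the underlying space, each class has a unique harmonic representative, and there is a Hodge decomposition;
\item[(O2)] the Calabi--Yau theorem when the canonical bundle is trivial: each K\"ahler class contains a unique Ricci-flat orbifold K\"ahler form \cite[\S6.5]{Joyce};
\item[(O3)] the Bochner principle: holomorphic forms on a compact Ricci-flat K\"ahler orbifold are parallel.
\end{enumerate}
We regard $H_k(\,\cdot\,,\mathbb{Q})$ as the space of linear forms on $H^k(\,\cdot\,,\mathbb{C})$ that are rational on $H^k(\,\cdot\,,\mathbb{Q})$. It is a countable set.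

\section{The singularities $\mathbb{C}^2/\pm1$ and $\mathbb{C}^4/\pm1$}\label{sec:local}

Let $n\ge2$ and $U=\mathbb{B}/\pm1$ with $\mathbb{B}\subset\mathbb{C}^n$, and write $0$ for the vertex. The space $U$ is normal, and it is singular at $0$, since its punctured neighborhoods $(\mathbb{B}'\setminus0)/\pm1$ have fundamental group $\mathbb{Z}/2$. The Veronese map $z\mapsto w=(z_jz_l)_{j,l}\in\mathbb{C}^{n^2}$ embeds $U$ in a cone.

\begin{lemma}\label{lem:blowup}
Let $\widehat U\to U$ be the blow-up of the vertex.
\begin{enumerate}
\item[(a)] $\widehat U=(\operatorname{Bl}_0\mathbb{B})/\pm1$ is a neighborhood of the zero section $\mathbb{P}^{n-1}$ in the total space of $\mathcal{O}_{\mathbb{P}^{n-1}}(-2)$. It is covered by charts $(s,y_2,\dots,y_n)$ in which $\mathbb{P}^{n-1}=\{s=0\}$.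
\item[(b)] Invariant holomorphic forms on $\mathbb{B}$ induce holomorphic forms on $\widehat U$. The same holds on a product of $\mathbb{B}$ with a manifold on which $\pm1$ acts trivially.
\item[(c)] For even $n$, the form $dz_1\wedge\dots\wedge dz_n$ induces $\frac12s^{(n-2)/2}\,ds\wedge dy_2\wedge\dots\wedge dy_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
The blow-up of the vertex of the cone over the Veronese image of $\mathbb{P}^{n-1}$ is the total space of the restriction of the tautological bundle, which is $\mathcal{O}(-2)$. The space $\operatorname{Bl}_0\mathbb{C}^n$ is the total space of $\mathcal{O}(-1)$, and squaring $\mathcal{O}(-1)\to\mathcal{O}(-2)$ is the quotient by $\pm1$. In the chart $z=(v,vy_2,\dots,vy_n)$ and its permutations the involution is $v\mapsto-v$, and the quotient is $s=v^2$. In an invariant form, the coefficients of terms without $dv$ are even in $v$, hence holomorphic in $s$; the coefficients of terms with $dv$ are odd, of the form $v\,b(s,y)$, and $v\,dv=\frac12ds$. Finally $dz_1\wedge\dots\wedge dz_n=v^{n-1}\,dv\wedge dy=\frac12v^{n-2}\,ds\wedge dy$.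
\end{proof}

For $n=2$ the induced form $\frac12ds\wedge dy$ has no zeros: the blow-up $R$ of $\mathbb{C}^2/\pm1$, the total space of $\mathcal{O}_{\mathbb{P}^1}(-2)$, is symplectic. For $n=4$ the form $\frac12s\,ds\wedge dy$ vanishes along $\mathbb{P}^3$. The next lemma deals with maps that contract no divisor.

\begin{lemma}\label{lem:lift}
Let $U$ be $\mathbb{B}/\pm1$ or $\mathbb{B}$, let $N$ be a ball in $\mathbb{C}^n$, and let $f:N\to U$ be holomorphic with $F=f^{-1}(0)$ of codimension at least $2$.
\begin{enumerate}
\item[(a)] $f$ lifts to a holomorphic map $\widetilde f:N\to\mathbb{B}$.
\item[(b)] If $f$ is a local biholomorphism on $N\setminus F$, then $F$ is discrete.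
\end{enumerate}
\end{lemma}

\begin{proof}
By (A4), $N\setminus F$ is simply connected, so $f|_{N\setminus F}$ lifts to the covering $\mathbb{B}\setminus0\to U\setminus0$. The lift extends by (A3), and by continuity the extension is a lift of $f$. In (b), the zero set of the Jacobian of $\widetilde f$ is empty or a hypersurface, and it is contained in $F$; so it is empty. Then $\widetilde f$ is a local biholomorphism, and $F=\widetilde f^{-1}(0)$ is discrete.
\end{proof}

By part (a), an isomorphism between the complex spaces underlying two orbifolds lifts to the charts. It therefore pulls back orbifold forms to orbifold forms, compatibly with its action on cohomology.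

\begin{example}\label{ex:nosymp}
Let $n=4$ and let $h:M\to U=\mathbb{B}/\pm1$ be a proper map from a connected manifold that is an isomorphism over $U\setminus0$. Then $M$ carries no symplectic form. Indeed, let $\sigma_M$ be one and let $F=h^{-1}(0)$. If $F$ had codimension at least $2$, it would be discrete by Lemma~\ref{lem:lift}, and $h$ would be an isomorphism by (A5), although $U$ is singular. So $F$ contains a prime divisor $E$. The form $\sigma_M$ on $U\setminus0$ lifts to an invariant form on $\mathbb{B}$, and this induces a holomorphic form $\widehat\sigma$ on $\widehat U$ whose square is a holomorphic multiple of $s\,ds\wedge dy$. The meromorphic map $M\dashrightarrow\widehat U$ is holomorphic at a general point of $E$, sends it into $\mathbb{P}^3$, and pulls $\widehat\sigma^2$ back to $\sigma_M^2$. So $\sigma_M^2$ vanishes there, a contradiction.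
\end{example}

This is step (III) when the bimeromorphic map is a morphism; Section~\ref{sec:iso} shows that for our $X$ it always is one. The local obstruction says nothing about finite correspondences.

\begin{example}\label{ex:global}
(a) Let $T$ be a complex torus of dimension $4$. The quotient $T/\pm1$ is a symplectic orbifold with points of type $\mathbb{C}^4/\pm1$, and the graph of $T\to T/\pm1$ is a correspondence with a symplectic manifold. Step (I) fails because the regular part of $T/\pm1$ is not simply connected.

(b) Let $S$ be a $K3$ surface with an involution $\iota$ that preserves the symplectic form and has isolated fixed points, as in Section~\ref{sec:X0}. By Lemma~\ref{lem:blowup} with $n=2$, the blow-up $Y$ of $S/\iota$ at its singular points is symplectic, and $S\dashrightarrow Y$ has degree $2$. So a space with automorphisms can map with degree greater than $1$ onto a symplectic manifold; this is what step (II) has to exclude.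
\end{example}

\section{The orbifold $X_0$}\label{sec:X0}

We want a symplectic fourfold with points of type $\mathbb{C}^4/\pm1$ whose regular part is simply connected. A quotient of a symplectic manifold by an involution with isolated fixed points has the first property but not the second. The remedy is a group generated by two involutions that fix surfaces and whose product has isolated fixed points. Along the fixed surfaces the quotient has transverse singularities $\mathbb{C}^2/\pm1$; blowing them up keeps the form symplectic and kills both generators in the fundamental group, while the isolated points survive.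

\subsection{Construction}

Recall that a $K3$ surface $S$ is simply connected, has $H^0(S,\Omega^1)=0$ and $H^0(S,\Omega^2)=\mathbb{C}\sigma_S$ with $\sigma_S$ symplectic, and has Betti numbers $1,0,22,0,1$ and intersection form of signature $(3,19)$. Let $S\subset\mathbb{P}^3$ be the Fermat quartic $x_0^4+x_1^4+x_2^4+x_3^4=0$ and $\iota=\operatorname{diag}(1,1,-1,-1)$. The matrix preserves the equation and has determinant $1$, so $\iota$ preserves the residue form $\sigma_S$. Its fixed points in $\mathbb{P}^3$ are the lines $x_0=x_1=0$ and $x_2=x_3=0$, each of which meets $S$ in four points. At a point $(1:\zeta:0:0)$ with $\zeta^4=-1$, the functions $x_2/x_0$, $x_3/x_0$ are local coordinates on $S$ in which $\iota$ is $z\mapsto-z$; on the other line the roles of $(x_0,x_1)$ and $(x_2,x_3)$ are exchanged. The Lefschetz formula gives $8=2+\operatorname{tr}(\iota^*|H^2)$, so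
\begin{equation}\label{eq:14}
\dim H^2(S,\mathbb{Q})^\iota=(22+6)/2=14 .
\end{equation}

Let $W=S\times S$, $\sigma_j'=\operatorname{pr}_j^*\sigma_S$, and
\[
\tau(x,y)=(y,x),\qquad\tau'(x,y)=(\iota y,\iota x),\qquad G_0=\{1,\tau,\tau',(\iota,\iota)\}\cong(\mathbb{Z}/2)^2 .
\]
The fixed locus of $\tau$ is the diagonal $\Delta$, that of $\tau'$ is the graph $\Delta'$ of $\iota$, and that of $(\iota,\iota)$ consists of $64$ points. Both $\Delta$ and $\Delta'$ are $G_0$-invariant, and they meet in the $8$ points $(x,x)$ with $\iota x=x$. Let $W^\circ$ be the complement of the three fixed loci. It is simply connected by (A4), and $G_0$ acts freely on it. Let $Y_0=W/G_0$, a projective variety, and let $\Sigma_1,\Sigma_2$ be the images of $\Delta,\Delta'$. For local coordinates $z,z'$ on the two factors put $u=z+z'$ and $v=z-z'$. There are three kinds of points with nontrivial stabilizer.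
\begin{itemize}
\item At a point of $\Delta\setminus\Delta'$ take the same coordinate on both factors. The stabilizer is $\{1,\tau\}$ and $\tau(u,v)=(u,-v)$, so $Y_0$ is locally $\mathbb{C}^2\times(\mathbb{C}^2/\pm1)$. At a point of $\Delta'\setminus\Delta$, transport the coordinate from the first factor to the second by $\iota$; then $\tau'$ exchanges $z$ and $z'$, and the local model is the same.
\item At the $8$ points of $\Delta\cap\Delta'$ take on both factors the coordinate with $\iota z=-z$. Then $\tau(u,v)=(u,-v)$ and $\tau'(u,v)=(-u,v)$, so $Y_0$ is locally $(\mathbb{C}^2_u/\pm1)\times(\mathbb{C}^2_v/\pm1)$ with $\Sigma_1=\{v=0\}$ and $\Sigma_2=\{u=0\}$.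
\item The other $56$ fixed points of $(\iota,\iota)$ have stabilizer $\{1,(\iota,\iota)\}$ acting as $-1$ on $\mathbb{C}^4$. They give $28$ points of type $\mathbb{C}^4/\pm1$ off $\Sigma_1\cup\Sigma_2$.
\end{itemize}
Let $\rho:X_0\to Y_0$ be the blow-up of $\Sigma_1$ followed by the blow-up of the strict transform of $\Sigma_2$. In the local models this replaces each factor $\mathbb{C}^2/\pm1$ transverse to $\Sigma_j$ by $R$, so the first two models become $\mathbb{C}^2\times R$ and $R\times R$.

\begin{proposition}\label{prop:X0}
\begin{enumerate}
\item[(a)] $X_0$ is a projective orbifold with exactly $28$ singular points, all of type $\mathbb{C}^4/\pm1$. The sets $E_j=\rho^{-1}(\Sigma_j)$ are prime divisors contained in $X_{0,\mathrm{reg}}$, and $X_{0,\mathrm{reg}}\setminus(E_1\cup E_2)=W^\circ/G_0$. If $\ell_j$ is the fiber of $E_j$ over a general point of $\Sigma_j$, then $E_j\cdot\ell_j=-2$.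
\item[(b)] $X_{0,\mathrm{reg}}$ is simply connected.
\item[(c)] $H^0(X_{0,\mathrm{reg}},\Omega^2)=\mathbb{C}\sigma_0$, where $\sigma_0$ is symplectic and pulls back to $\sigma_1'+\sigma_2'$ on $W^\circ$.
\item[(d)] The orbifold K\"ahler classes form a nonempty open cone $\mathcal{K}\subset H^{1,1}(X_0,\mathbb{R})$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) In the local models $E_1$ is $\mathbb{C}^2\times\mathbb{P}^1$ or $R\times\mathbb{P}^1$ along $\Sigma_1$; but over the $8$ special points $\rho^{-1}(\Sigma_1)=R\times\mathbb{P}^1$ is the closure of its part over $\Sigma_1\setminus\Sigma_2$, so $E_1$ is the closure of a $\mathbb{P}^1$-bundle over a connected base and is irreducible. The same holds for $E_2$ by the symmetry of the model $R\times R$. The normal bundle of $E_j$ restricts on $\ell_j$ to the normal bundle $\mathcal{O}(-2)$ of $\mathbb{P}^1$ in $R$.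

(b) By (A4), $\pi_1(W^\circ/G_0)=G_0$ surjects onto $\pi_1(X_{0,\mathrm{reg}})$. A small loop $s=\varepsilon^2e^{i\theta}$, $0\le\theta\le2\pi$, around $E_1$ in a chart of Lemma~\ref{lem:blowup} lifts to a path in $W^\circ$ from a point to its image under $\tau$. So the loop represents $\tau$, and it bounds a disk in $X_{0,\mathrm{reg}}$. In the same way $\tau'$ is represented by a loop around $E_2$. As $\tau$ and $\tau'$ generate $G_0$, the surjection is trivial.

(c) A holomorphic $2$-form on $X_{0,\mathrm{reg}}$ gives a $G_0$-invariant form on $W^\circ$, hence on $W$ by (A3). Since $H^0(W,\Omega^2)=\mathbb{C}\sigma_1'\oplus\mathbb{C}\sigma_2'$ and $\tau$ exchanges the two forms, it is a multiple of $\sigma_1'+\sigma_2'$. Conversely, this form is $G_0$-invariant, and it induces a holomorphic form $\sigma_0$ on $X_{0,\mathrm{reg}}$ by Lemma~\ref{lem:blowup}(b), applied once or twice. Its square $2\sigma_1'\wedge\sigma_2'$ is locally an invariant unit times $du_1\wedge du_2\wedge dv_1\wedge dv_2$, and by Lemma~\ref{lem:blowup}(c) with $n=2$ each of $du_1\wedge du_2$ and $dv_1\wedge dv_2$ induces a nowhere vanishing form on $R$. So $\sigma_0^2$ has no zeros.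

(d) Embed $X_0$ in a projective space. In a chart the pullback of the Fubini--Study form is smooth, semipositive, and positive off $0$. Add $\varepsilon\,i\partial\bar\partial(\chi|z|^2)$, where $\chi$ is an even cut-off function equal to $1$ near $0$. Where $\chi=1$ the sum is positive; on the rest of the support of $\chi$, which stays away from $0$, it is positive for small $\varepsilon>0$. So $\mathcal{K}\neq\emptyset$. Adding a small real harmonic $(1,1)$-form to a K\"ahler form gives a K\"ahler form, so $\mathcal{K}$ is open.
\end{proof}

\begin{remark}
The orbifold $X_0$ is in correspondence with the symplectic manifold $W$, through the graph of $W\dashrightarrow X_0$. This correspondence has degree $4$ over $X_0$ although $X_{0,\mathrm{reg}}$ is simply connected: it branches along $E_1$ and $E_2$. So step (I) needs a complex structure without hypersurfaces.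
\end{remark}

\section{Hyperk\"ahler rotation}\label{sec:rotation}

\subsection{The hyperk\"ahler structure}

A Ricci-flat metric on $X_0$ is K\"ahler for a whole sphere of complex structures. The metric depends on a K\"ahler class, and we choose this class as irrational as possible. By (O1) and Proposition~\ref{prop:X0}(c),
\[
H^2(X_0,\mathbb{R})=\langle[\operatorname{Re}\sigma_0],[\operatorname{Im}\sigma_0]\rangle\oplus H^{1,1}(X_0,\mathbb{R}).
\]
A nonzero $\phi\in H_2(X_0,\mathbb{Q})$ that vanishes on the first summand vanishes only on a hyperplane of the second. The open cone $\mathcal{K}$ is not covered by countably many hyperplanes, so we can fix $[\omega_0]\in\mathcal{K}$ such that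
\begin{equation}\label{eq:star}
\text{no nonzero }\phi\in H_2(X_0,\mathbb{Q})\text{ vanishes on }\Pi=\langle[\omega_0],[\operatorname{Re}\sigma_0],[\operatorname{Im}\sigma_0]\rangle .
\end{equation}
This condition will be used only in Section~\ref{sec:bim}.

The lift of $\sigma_0^2$ to a chart has no zeros off $0$, hence none, so the canonical bundle of the orbifold is trivial. Let $\omega_0$ be the Ricci-flat representative given by (O2), let $g$ be its metric and $I$ the complex structure, so that $\omega_0=g(I\cdot,\cdot)$. By (O3), $\sigma_0$ is parallel. Define $\Phi$ by $g(\Phi u,v)=\operatorname{Re}\sigma_0(u,v)$; it is parallel and skew. From $\sigma_0(Iu,v)=i\sigma_0(u,v)=\sigma_0(u,Iv)$ we get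
\[
g(\Phi Iu,v)=g(\Phi u,Iv)=-g(I\Phi u,v),\qquad\operatorname{Im}\sigma_0(u,v)=-\operatorname{Re}\sigma_0(Iu,v)=g(I\Phi u,v).
\]
So $\Phi I=-I\Phi$, and $\Phi$ is invertible because $\Phi u=0$ forces $\sigma_0(u,\cdot)=0$. Hence $\Phi^2$ is symmetric, negative definite, and commutes with $I$. The form $\sigma_0(\Phi^2\cdot,\cdot)$ is complex bilinear for $I$ and its real part $g(\Phi^3\cdot,\cdot)$ is skew, so it is a $(2,0)$-form. It is parallel, hence closed, hence holomorphic, so it equals $(a+ib)\sigma_0=\sigma_0((a+bI)\cdot,\cdot)$ for real constants $a,b$. Thus $\Phi^2=a+bI$; symmetry gives $b=0$, and $a=-\lambda^2$ with $\lambda>0$. Put $J=\Phi/\lambda$ and $K=IJ$. These are parallel orthogonal complex structures satisfying the quaternion relations, and $\sigma_0=\lambda(\omega_J+i\omega_K)$, where $\omega_J=g(J\cdot,\cdot)$ and $\omega_K=g(K\cdot,\cdot)$.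

For $s=(a,b,c)\in\mathbb{R}^3$ put $I_s=aI+bJ+cK$ and $\omega_s=g(I_s\cdot,\cdot)$. The forms $\omega_s$ are parallel, hence harmonic, so $s\mapsto[\omega_s]$ is an isomorphism $\mathbb{R}^3\to\Pi$. Let $t\in\mathbb{S}^2$. Then $I_t$ is a parallel orthogonal almost complex structure, so it is integrable and $g$ is K\"ahler for it. On a chart, the involution $\nu=-1$ is $I_t$-holomorphic with derivative $-1$ at $0$; if $\psi$ is an $I_t$-holomorphic coordinate system at $0$, then $\frac12(\psi-\psi\circ\nu)$ is one in which $\nu$ is $-1$. So $I_t$ defines a compact complex orbifold $X_t$ with the same underlying space as $X_0$, the same $28$ singular points, of type $\mathbb{C}^4/\pm1$, and the same orbifold forms. We write $|X|$ for the common underlying space. For an oriented orthonormal frame $(t,t',t'')$ we have $I_tI_{t'}=I_{t''}$, and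
\[
\sigma_t=\omega_{t'}+i\omega_{t''}
\]
satisfies $\sigma_t(I_tu,v)=-\omega_{t''}(u,v)+i\omega_{t'}(u,v)=i\sigma_t(u,v)$. It is closed, and its real part is nondegenerate, so it is a symplectic form on $X_{t,\mathrm{reg}}$. Another choice of $(t',t'')$ multiplies it by a complex number of modulus $1$.

\subsection{The action of $SU(2)$ on cohomology}

Why rotation destroys subvarieties is visible for curves. Let $C\subset X_{t,\mathrm{reg}}$ be a compact curve. Then $\sigma_t|_C=0$ by type, so the linear form $s\mapsto\int_C\omega_s$ on $\mathbb{R}^3$ vanishes at $t'$ and $t''$, and it is positive at $t$. It is therefore a positive multiple of $\langle\cdot,t\rangle$, and the homology class of $C$ determines $t$. There are countably many classes, so only countably many $X_t$ contain such a curve. For subvarieties of higher dimension we need a substitute for $\mathbb{R}^3$ in higher degree; it is provided by an action of the unit quaternions.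

A unit quaternion $u=u_0+u_1I+u_2J+u_3K$ acts on tangent vectors by a parallel isometry, also on charts, where it commutes with $\pm1$. It acts on orbifold forms by $(u\alpha)(v_1,v_2,\dots)=\alpha(u^{-1}v_1,u^{-1}v_2,\dots)$. Define the rotation $s\mapsto us$ of $\mathbb{R}^3$ by $I_{us}=uI_su^{-1}$; every rotation arises in this way. Then $u$ preserves parallel forms, carries forms of type $(p,q)$ for $I_s$ to forms of type $(p,q)$ for $I_{us}$, and
\[
(u\omega_s)(v,w)=g(I_su^{-1}v,u^{-1}w)=g(uI_su^{-1}v,w)=\omega_{us}(v,w).
\]
Let $\operatorname{ad}I_s$ be the derivative at $\theta=0$ of the action of $e^{\theta I_s}$ on forms. It is linear in $s$, and for $t\in\mathbb{S}^2$ it is multiplication by $-i(p-q)$ on forms of type $(p,q)$ for $I_t$. Since $(g,I_t)$ is K\"ahler, the Laplacian of $g$ preserves these types; this is a local identity, valid on charts. So the Laplacian commutes with every $\operatorname{ad}I_t$. Each unit quaternion is of the form $e^{\theta I_t}$, so the group $SU(2)$ of unit quaternions preserves the finite-dimensional space of harmonic forms and acts on $H^*(|X|,\mathbb{C})$. Let $H^{p,q}_t$ be the space of harmonic forms of type $(p,q)$ for $I_t$. The powers $\omega_s^k$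 are parallel, hence harmonic, so
\begin{equation}\label{eq:powers}
u[\omega_s^k]=[\omega_{us}^k].
\end{equation}

\begin{lemma}\label{lem:generic}
There is a countable set $\mathcal{N}\subset\mathbb{S}^2$ such that for $t\notin\mathcal{N}$:
\begin{enumerate}
\item[(G1)] if $\phi\in H_k(|X|,\mathbb{Q})$, $k\in\{2,4,6\}$, annihilates all $H^{p,q}_t$ with $p\neq q$, then $\phi$ is $SU(2)$-invariant;
\item[(G2)] if $A\in GL(H^2(|X|,\mathbb{Q}))$ has $[\sigma_t]$ as an eigenvector, then $A$ acts on $\Pi$ as a real scalar.
\end{enumerate}
Moreover, the map $t\mapsto\mathbb{C}[\sigma_t]$ is injective on $\mathbb{S}^2$.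
\end{lemma}

\begin{proof}
The image of $\operatorname{ad}I_t$ on $H^k$ is the sum of the $H^{p,q}_t$ with $p\neq q$, so the hypothesis in (G1) says $\phi\circ\operatorname{ad}I_t=0$. The set of $s\in\mathbb{R}^3$ with $\phi\circ\operatorname{ad}I_s=0$ is a linear subspace closed under brackets, and the bracket of $\mathfrak{su}(2)=\mathbb{R}^3$ is a multiple of the cross product. No plane is closed under the cross product, so the subspace has dimension $0$, $1$ or $3$. In dimension $3$, $\phi$ is invariant; otherwise the subspace contains at most two unit vectors, which we put into $\mathcal{N}$.

Extend the Euclidean form on $\Pi=\mathbb{R}^3$ bilinearly to $\Pi\otimes\mathbb{C}$. A vector $x+iy\neq0$ is isotropic exactly when $|x|=|y|$ and $x\perp y$, and the line it spans determines and is determined by the unit vector in the direction of $x\times y$. So $t\mapsto\mathbb{C}[\sigma_t]$ is a bijection from $\mathbb{S}^2$ to a smooth conic in $\mathbb{P}(\Pi\otimes\mathbb{C})$. Let $\mu$ be an eigenvalue of $A$. If $\ker(A-\mu)\supseteq\Pi\otimes\mathbb{C}$, then $A$ is the scalar $\mu$ on $\Pi$, and $\mu$ is real because $A$ is. Otherwise $\ker(A-\mu)$ meets the conic in at most two points, and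 we put the corresponding $t$ into $\mathcal{N}$. There are countably many $\phi$ and countably many pairs $(A,\mu)$.
\end{proof}

\emph{From now on $t\in\mathbb{S}^2\setminus\mathcal{N}$ is fixed, $X=X_t$ and $\sigma=\sigma_t$.} The variety $X$ is normal, and $X_{\mathrm{reg}}$ is simply connected because it is homeomorphic to $X_{0,\mathrm{reg}}$.

\section{The fourfold $X$ and its powers}\label{sec:X}

\subsection{A K\"ahler model and the holomorphic forms}

\begin{proposition}\label{prop:kahler}
Let $\pi:\widehat X\to X$ be the blow-up of the $28$ singular points. Then $\widehat X$ is a compact K\"ahler manifold, so $X\in\mathcal{C}$. The form $\sigma$ extends to a holomorphic form $\widehat\sigma$ on $\widehat X$. On each exceptional divisor $\mathbb{P}^3$ the $4$-form $\widehat\sigma^2$ vanishes at every point, and the restriction $\widehat\sigma|_{\mathbb{P}^3}$ is zero.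
\end{proposition}

\begin{proof}
The statements on forms follow from Lemma~\ref{lem:blowup} with $n=4$ and from $H^0(\mathbb{P}^3,\Omega^2)=0$. For the K\"ahler form, the difficulty is that the potential $|z|^2$ of an orbifold K\"ahler form is not smooth on $\widehat X$, where it looks like $|s|$. We replace it near $0$ by $|z|^4$, which is.

In a chart write $\omega_t=i\partial\bar\partial\varphi$, and average to make $\varphi$ even. The Taylor expansion of $\varphi$ has no odd terms, so after subtracting a constant and the real part of a quadratic polynomial, and after a linear change of coordinates, $\varphi=|z|^2+O(|z|^4)$. For small $r$ let $\psi=r^2/4+|z|^4$. Then $\varphi-\psi>r^2/8$ near $|z|=r$, and $\psi-\varphi>r^2/8$ for $|z|\le r/4$, where $\varphi<r^2/8$. Let $\theta:\mathbb{R}\to\mathbb{R}$ be smooth and convex with $\theta(x)=|x|$ for $|x|\ge r^2/8$, so that $|\theta'|\le1$. On $|z|\le r$ replace $\varphi$ by $\varphi_1=\frac12(\varphi+\psi+\theta(\varphi-\psi))$. It is even, equals $\psi$ near $0$ and $\varphi$ near $|z|=r$, and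
\[
i\partial\bar\partial\varphi_1=\tfrac{1+\theta'}{2}\,i\partial\bar\partial\varphi+\tfrac{1-\theta'}{2}\,i\partial\bar\partial\psi+\tfrac{\theta''}{2}\,i\partial(\varphi-\psi)\wedge\bar\partial(\varphi-\psi).
\]
Now $|z|^4=\sum_{j,l}|z_jz_l|^2=|w|^2$ for the Veronese map $w$, which is an immersion off $0$; so $i\partial\bar\partial\psi>0$ and hence $i\partial\bar\partial\varphi_1>0$ off $0$. We obtain a K\"ahler form $\omega'$ on $X_{\mathrm{reg}}$ that equals $i\partial\bar\partial|w|^2$ near each singular point. Near the exceptional divisor, $\widehat X$ is a submanifold of $\operatorname{Bl}_0\mathbb{C}^{16}\subset\mathbb{C}^{16}\times\mathbb{P}^{15}$. There $\pi^*\omega'$ is the restriction of the flat form of $\mathbb{C}^{16}$, and $i\partial\bar\partial\log|w|^2$ extends as the restriction of a Fubini--Study form of $\mathbb{P}^{15}$. Let $\chi$ be a cut-off function on $X$ equal to $1$ near the vertex. Then $\pi^*\omega'+\varepsilon\,i\partial\bar\partial(\chi\log|w|^2)$, with one such term for each singular point, is a smooth closed form. It is positive where $\chi=1$ for every $\varepsilon>0$, and elsewhere for small $\varepsilon$.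
\end{proof}

\begin{proposition}\label{prop:forms}
$H^0(X_{\mathrm{reg}},\Omega^2)=\mathbb{C}\sigma$ and $H^0(X_{\mathrm{reg}},\Omega^1)=0$.
\end{proposition}

\begin{proof}
By (O3), holomorphic $p$-forms on $X_{s,\mathrm{reg}}$ are the parallel forms of type $(p,0)$ for $I_s$. A quaternion $u$ with $uIu^{-1}=I_t$ identifies these spaces for $I$ and for $I_t$, so the first claim follows from Proposition~\ref{prop:X0}(c). A holomorphic $1$-form is parallel, hence closed, hence equal to $df$ with $f$ holomorphic on the simply connected manifold $X_{\mathrm{reg}}$. By (A3), $f$ extends to $X$ and is constant.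
\end{proof}

\subsection{Subvarieties}

\begin{proposition}\label{prop:subvar}
\begin{enumerate}
\item[(a)] $X$ has no irreducible analytic subset of dimension $1$ or $3$.
\item[(b)] If $V\subset X$ is a surface, then $\sigma$ does not vanish identically on $V_{\mathrm{reg}}\cap X_{\mathrm{reg}}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $V\subset X$ be irreducible of dimension $k\in\{1,2,3\}$ and $V'=V_{\mathrm{reg}}\cap X_{\mathrm{reg}}$. For an orbifold $2k$-form $\alpha$ put $\phi_V(\alpha)=\int_{V'}\alpha$. To apply (G1) we must know that $\phi_V$ is a rational homology class, also when $V$ passes through singular points.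

By Lelong's theorem, integration over the regular part of an analytic subset of a manifold converges for compactly supported forms and vanishes on $d\beta$ for compactly supported $\beta$. For a form supported in the image of a chart $\mathbb{B}\to\mathbb{B}/\pm1$, the integral over $V'$ is half the integral over the preimage of $V$, an analytic subset of $\mathbb{B}$. With a partition of unity it follows that $\phi_V$ is defined and vanishes on exact forms, so it is a linear form on $H^{2k}(|X|,\mathbb{C})$. Let $\alpha$ be closed. Its lift to a chart is $d\beta$ for some $\beta$, which we make invariant by averaging. Subtracting $d(\chi\beta)$ for cut-off functions $\chi$, we obtain a form $\alpha'$ in the class of $\alpha$ that vanishes near $\operatorname{Sing}X$. Then $\pi^*\alpha'$ is a smooth closed form on $\widehat X$ in the class $\pi^*[\alpha]$, and for the strict transform $\widehat V$ of $V$,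
\[
\phi_V(\alpha)=\int_{\widehat V}\pi^*\alpha'=\langle[\widehat V],\pi^*[\alpha]\rangle,\qquad[\widehat V]\in H_{2k}(\widehat X,\mathbb{Z}).
\]
So $\phi_V$ is the image of $\pi_*[\widehat V]$ in $H_{2k}(|X|,\mathbb{Q})$.

A form of type $(p,q)$ with $p+q=2k$ and $p\ne q$ restricts to zero on the $k$-dimensional manifold $V'$. By (G1), $\phi_V$ is $SU(2)$-invariant, and by \eqref{eq:powers} the number $\phi_V(\omega_s^k)$ is the same for all $s\in\mathbb{S}^2$. It is positive for $s=t$. Taking $s=-t$ gives $\phi_V(\omega_t^k)=(-1)^k\phi_V(\omega_t^k)$, so $k$ is even, which is (a). For $k=2$ take $s=t'$: if $\sigma|_{V'}=0$, then $\omega_{t'}|_{V'}=\operatorname{Re}\sigma|_{V'}=0$ and $\phi_V(\omega_{t'}^2)=0$, a contradiction.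
\end{proof}

\subsection{Coverings and forms of $X^k$}

Triviality concerns tuples of points, so we need step (I) for the powers of $X$ as well. The space $X^k$ is normal, and $X^k_{\mathrm{reg}}=(X_{\mathrm{reg}})^k$ is simply connected with complement of codimension $4$. Put $\sigma_j=\operatorname{pr}_j^*\sigma$; note that $\sigma_j^3=0$.

\begin{lemma}\label{lem:powers}
Let $k\ge1$.
\begin{enumerate}
\item[(a)] $X^k$ has no hypersurface and no nonconstant meromorphic function. In particular there is no dominant meromorphic map from $X^k$ to a projective variety of positive dimension.
\item[(b)] Every surjective, generically finite map $Z\to X^k$ from a variety is bimeromorphic.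
\item[(c)] $H^0(X^k_{\mathrm{reg}},\Omega^2)=\bigoplus_j\mathbb{C}\sigma_j$.
\item[(d)] If $\left(\sum_ja_j\sigma_j\right)^3=0$, then at most one $a_j$ is nonzero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on $k$; the case $k=1$ is Proposition~\ref{prop:subvar}(a). Let $P=X^{k-1}$ and let $D\subset X\times P$ be an irreducible hypersurface, so $\dim D=\dim P+3$. If $\operatorname{pr}_1(D)=X$, a general fiber is a hypersurface of $P$ by (A1), against the inductive hypothesis. Otherwise $\dim\operatorname{pr}_1(D)\le2$ and $\dim D\le\dim P+2$, which is also impossible. A meromorphic function on $X^k$ is holomorphic off a proper analytic subset, which has codimension at least $2$; by (A3) it is holomorphic, hence constant.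

(b) Take $T\subset X^k$ as in (A2). It has codimension at least $2$ by (a), so $X^k\setminus T=X^k_{\mathrm{reg}}\setminus T$ is simply connected by (A4). A connected covering of it has degree $1$.

(c) A $2$-form is the sum of its components in $\operatorname{pr}_l^*\Omega^1\otimes\operatorname{pr}_m^*\Omega^1$ for $l<m$ and in $\operatorname{pr}_l^*\Omega^2$. For a component of the first kind, fix all coordinates but the $l$-th and contract with a tangent vector of the $m$-th factor. The result is a holomorphic $1$-form on $X_{\mathrm{reg}}$, which is zero by Proposition~\ref{prop:forms}. A component of the second kind is $c\,\sigma_l$ with $c$ a holomorphic function of the other coordinates. It extends to $X^{k-1}$ and is constant.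

(d) For $l\neq m$, the component of the cube of degree $4$ in the $l$-th factor and degree $2$ in the $m$-th factor is $3a_l^2a_m\,\sigma_l^2\wedge\sigma_m$, and $\sigma_l^2\wedge\sigma_m\neq0$.
\end{proof}

\section{$X$ is simple}\label{sec:simple}

Proposition~\ref{prop:subvar} leaves room for surfaces in $X$, and we must show that they do not move. The idea is that a smallest family of surfaces has only finitely many members through a general point, hence one by Lemma~\ref{lem:powers}(b); then $X$ fibers over a surface, which is incompatible with its holomorphic forms and functions.

To speak of all families at once we use the cycle space $C_2(X)$, a complex space whose points are the nonzero finite sums $b=\sum n_jV_j$ of surfaces in $X$ with positive integer coefficients; $|b|=\bigcup V_j$ is the support. We use three facts. As $X\in\mathcal{C}$, the space $C_2(X)$ has countably many irreducible components, and they are compact (Fujiki, Campana, Lieberman). The incidence set $\{(b,x):x\in|b|\}$ is analytic (Barlet). The set $\mathcal{R}$ of cycles that are not a single surface with coefficient $1$ is analytic, being the image of the addition map $C_2(X)\times C_2(X)\to C_2(X)$, which is holomorphic,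 and proper by Bishop's theorem.

\begin{proposition}\label{prop:simple}
$X$ contains at most countably many surfaces. Consequently $X$ is simple, and $\mathfrak{p}_X$ is minimal.
\end{proposition}

\begin{proof}
Call $B\subset C_2(X)$ a \emph{family} if it is an irreducible compact analytic subset of positive dimension that is not contained in $\mathcal{R}$. If there are uncountably many surfaces, some irreducible component of $C_2(X)$ contains uncountably many of them and is a family. Suppose then that families exist, and let $B$ be one of minimal dimension.

All fibers of the incidence set over $B$ have dimension $2$. By (A1), a component of this set that does not surject onto $B$ misses the general fiber, and one that surjects has general fibers of dimension equal to its dimension minus $\dim B$. So some component $\mathcal{Z}\subset B\times X$ surjects onto $B$ and has dimension $\dim B+2$. Each fiber $\mathcal{Z}_b$ has dimension at least $2$ and lies in $|b|$, so $\mathcal{Z}_b=|b|$ for $b\in B\setminus\mathcal{R}$. The image of $\mathcal{Z}$ in $X$ is irreducible and contains infinitely many surfaces, so it has dimension at least $3$, and by Proposition~\ref{prop:subvar}(a) it is $X$. Hence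 $\dim B\ge2$.

Suppose $\dim B>2$. Take $b_0\neq b_1$ in $B\setminus\mathcal{R}$ and $x\in|b_0|\setminus|b_1|$. Let $B'$ be an irreducible component through $b_0$ of the fiber $\{b:(b,x)\in\mathcal{Z}\}$. By (A1), $\dim B'\ge\dim\mathcal{Z}-4=\dim B-2\ge1$, so $B'$ is a family. As $b_1\notin B'$, it has smaller dimension than $B$, against minimality.

So $\dim B=2$, and $\mathcal{Z}\to X$ is a surjective map of $4$-dimensional varieties, bimeromorphic by Lemma~\ref{lem:powers}(b). This gives a dominant meromorphic map $X\dashrightarrow B$. Hence $B\in\mathcal{C}$, and $B$ is bimeromorphic to a compact K\"ahler surface $\widehat B$, with a dominant map $r:X\dashrightarrow\widehat B$. By Lemma~\ref{lem:powers}(a), $\widehat B$ is not projective, so by (A6) it has a holomorphic $2$-form $\eta\neq0$. By Lemma~\ref{lem:pullback} and Proposition~\ref{prop:forms}, $r^*\eta=c\sigma$ with $c\neq0$. But $(r^*\eta)^2=r^*(\eta^2)=0$ and $\sigma^2\neq0$. So there is no family.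

The irreducible subvarieties of $X$ of intermediate dimension are therefore countably many surfaces. By the Baire category theorem they cover no nonempty open subset of $X$.
\end{proof}

\section{$X$ is trivial}\label{sec:trivial}

\subsection{From types to analytic sets}

We call the points and analytic sets of the structure $\mathcal{C}$ itself \emph{standard}, and denote a standard analytic set and its interpretation in $\mathcal{C}^*$ by the same letter. First-order statements about standard sets hold in $\mathcal{C}$ exactly when they hold in $\mathcal{C}^*$. An element is in $\operatorname{acl}(D)$ if it satisfies a formula with parameters in $D$ that has finitely many solutions; it then lies in $\operatorname{acl}(e)$ for a finite tuple $e$ from $D$. The theory has quantifier elimination (Zilber): every formula without parameters is equivalent to a Boolean combination of standard analytic sets. Each standard point is named by a predicate, so types and independence over $\emptyset$ are the same as over the model $\mathcal{C}$.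

We use these properties of independence in stable theories. It is symmetric and has finite character. If $a$ is independent from $C$ over $D_0$ and $D_0\subseteq D\subseteq C$, then $a$ is independent from $C$ over $D$. An element of $\operatorname{acl}(D)$ is independent from every set over $D$, and if $a\in\operatorname{acl}(DC)$ is independent from $C$ over $D$, then $a\in\operatorname{acl}(D)$. A nonforking extension $\operatorname{tp}(b/\mathcal{C}e)$ of a type over the model $\mathcal{C}$ is an \emph{heir}: if $\theta(e,y)$ belongs to it, then $\theta(e_0,y)\in\operatorname{tp}(b/\mathcal{C})$ for some standard $e_0$. A set is independent over $D$ if each element is independent from the others over $D$.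

\begin{lemma}\label{lem:minimal}
Let $a$ realize a minimal type over $\emptyset$ and $a\notin\operatorname{acl}(D)$. Then $a$ is independent from $C$ over $D$ if and only if $a\notin\operatorname{acl}(DC)$. If $a'$ also realizes a minimal type over $\emptyset$ and $a\in\operatorname{acl}(Da')$, then $a'\in\operatorname{acl}(Da)$ and $a' \notin \operatorname{acl}(D)$.
\end{lemma}

\begin{proof}
If $a\notin\operatorname{acl}(DC)$, then $\operatorname{tp}(a/DC)$ is a nonalgebraic extension of a minimal type, so it does not fork over $\emptyset$, hence not over $D$. The converse is among the properties above. In the second statement $a$ forks with $a'$ over $D$, so $a'$ forks with $a$ over $D$; thus $a'\notin\operatorname{acl}(D)$, and the first statement applies to $a'$.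
\end{proof}

For a finite tuple $e$ in $\mathcal{C}^*$, the \emph{locus} $\operatorname{loc}(e)$ is the smallest standard analytic set containing $e$. It exists because descending chains of analytic subsets of a compact space stabilize, and it is irreducible. A point $b$ of a variety $P$ realizes $\mathfrak{p}_P$ exactly when $\operatorname{loc}(b)=P$. The projection $\operatorname{loc}(e,a)\to\operatorname{loc}(e)$ is surjective, since its image is analytic by (A1) and contains $e$. The next two lemmas translate independence and algebraicity into properties of loci.

\begin{lemma}\label{lem:product}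
If $b$ realizes $\mathfrak{p}_P$ and is independent from $e$ over $\emptyset$, then $\operatorname{loc}(e,b)=\operatorname{loc}(e)\times P$.
\end{lemma}

\begin{proof}
Let $E=\operatorname{loc}(e)$ and suppose $Y=\operatorname{loc}(e,b)\subsetneq E\times P$. The set $\{x\in E:Y_x=P\}=\bigcap_{y\in P}\{x:(x,y)\in Y\}$ is a proper analytic subset of $E$, so it does not contain $e$; that is, $Y_e\neq P$ in $\mathcal{C}^*$. Let $\theta(x,y)$ say that $(x,y)\in Y$ and $(x,y')\notin Y$ for some $y'\in P$. Then $\theta(e,b)$ holds, so by the heir property $\theta(e_0,b)$ holds for some standard $e_0$. Thus $Y_{e_0}$ is a proper standard analytic subset of $P$ containing $b$, a contradiction.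
\end{proof}

\begin{lemma}\label{lem:finite}
If $a\in\operatorname{acl}(e)$, then $L=\operatorname{loc}(e,a)\to\operatorname{loc}(e)$ is generically finite.
\end{lemma}

\begin{proof}
There are an integer $k$ and a formula $\chi(x,y)$ without parameters, satisfied by $(e,a)$, such that $\chi(x,\cdot)$ has at most $k$ solutions for every $x$. By quantifier elimination $\chi$ defines a finite union of differences $F\setminus F'$ of standard analytic sets. One of them contains $(e,a)$; then $L\subseteq F$ and $L\not\subseteq F'$. So the dense Zariski-open subset $L\setminus F'$ of $L$ has finite fibers, and by (A1) the general fiber dimension is $0$.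
\end{proof}

Relations between generic points usually involve parameters $e$. The following lemma replaces them by standard ones.

\begin{lemma}\label{lem:special}
Let $E$, $Y$, $P_1,\dots,P_r$ be varieties, $\pi_j:Y\to P_j$ holomorphic maps, and $\mathcal{Z}\subset E\times Y$ an irreducible analytic set such that each map $\mathrm{id}\times\pi_j:\mathcal{Z}\to E\times P_j$ is surjective. Then there is an irreducible analytic set $Z\subset Y$ of dimension $d=\dim\mathcal{Z}-\dim E$ with $\pi_j(Z)=P_j$ for all $j$.
\end{lemma}

\begin{proof}
Let $T\subset\mathcal{Z}$ be the set of points at which, for some $j$, the fiber of $\mathrm{id}\times\pi_j$ has dimension greater than $d-\dim P_j$. It is a proper analytic subset by (A1). For general $e_0\in E$ the fiber $\mathcal{Z}_{e_0}$ has pure dimension $d$; the components of $T$ that do not surject onto $E$ miss it, and the others meet it in dimension less than $d$. So a component $Z$ of $\mathcal{Z}_{e_0}$ has a point $z\notin T$. At $z$ the fiber of $\pi_j|_Z$ has dimension at most $d-\dim P_j$ and at least $d-\dim\pi_j(Z)$. Hence $\pi_j(Z)=P_j$.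
\end{proof}

\subsection{No operations on $X$}

\begin{proposition}\label{prop:trivial}
The type $\mathfrak{p}_X$ is trivial.
\end{proposition}

\begin{proof}
Suppose not. We first reduce to three points, then to a standard subvariety of $X^3$, and then exclude it with the symplectic form.

By finite character there are a set $D$ and a finite set of realizations of $\mathfrak{p}_X$ that is pairwise independent but dependent over $D$. Let $A=\{a_1,\dots,a_k\}$ be a minimal dependent subset; then $k\ge3$, and all proper subsets of $A$ are independent over $D$. No $a_j$ lies in $\operatorname{acl}(D)$: such an element is independent from everything, and adjoining it to a set changes no algebraic closure over $D$, so by Lemma~\ref{lem:minimal} the set $A$ would be independent along with $A\setminus\{a_j\}$. By the same lemma some $a_l$ lies in $\operatorname{acl}(D\cup A\setminus\{a_l\})$. For $j\neq l$, independence of $A\setminus\{a_j\}$ gives $a_l\notin\operatorname{acl}(D\cup A\setminus\{a_l,a_j\})$, so the second part of the lemma gives $a_j\in\operatorname{acl}(D\cup A\setminus\{a_j\})$. Put $D_1=D\cup\{a_4,\dots,a_k\}$. Each of $a_1,a_2,a_3$ is algebraic over $D_1$ and the other two; choose a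 finite tuple $e$ from $D_1$ over which these three relations hold. For distinct $j,l\le3$ the set $\{a_j,a_l,a_4,\dots,a_k\}$ is independent over $D$, so $a_j\notin\operatorname{acl}(e)$ and $a_l\notin\operatorname{acl}(e,a_j)$. By Lemma~\ref{lem:minimal} over $\emptyset$ and Lemma~\ref{lem:product} twice, $\operatorname{loc}(e,a_j,a_l)=E\times X^2$ with $E=\operatorname{loc}(e)$.

Let $\mathcal{Z}=\operatorname{loc}(e,a_1,a_2,a_3)\subset E\times X^3$. Its three projections to $E\times X^2$ are surjective, and generically finite by Lemma~\ref{lem:finite}, so $\dim\mathcal{Z}=\dim E+8$. Lemma~\ref{lem:special} gives an irreducible $Z\subset X^3$ of dimension $8$ whose projections $\pi_{12},\pi_{13},\pi_{23}$ to $X^2$ are surjective, hence generically finite.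

By Lemma~\ref{lem:powers}(b), $\pi_{12}$ is bimeromorphic, so $Z$ is the graph of a dominant meromorphic map $m:X\times X\dashrightarrow X$. By Lemmas~\ref{lem:pullback} and \ref{lem:powers}, $m^*\sigma=\alpha\sigma_1+\beta\sigma_2$. Since $\pi_{23}$ is generically finite, the map $(x,y)\mapsto(y,m(x,y))$ is a local biholomorphism at general points, so $\partial m/\partial x$ is invertible there. The restriction of $m^*\sigma$ to a slice $X\times\{y\}$, which is $\alpha\sigma$, is then nondegenerate at such a point, so $\alpha\neq0$. With $\pi_{13}$ in place of $\pi_{23}$ we get $\beta\neq0$. But $(m^*\sigma)^3=m^*(\sigma^3)=0$, which contradicts Lemma~\ref{lem:powers}(d).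
\end{proof}

\begin{remark}
The argument rests on $H^0(X_{\mathrm{reg}},\Omega^1)=0$, through Lemma~\ref{lem:powers}(c). For addition $m$ on a torus, $m^*(dz_1\wedge dz_2)=(dx_1+dy_1)\wedge(dx_2+dy_2)$ contains the mixed terms $dx_1\wedge dy_2+dy_1\wedge dx_2$, which are products of $1$-forms.
\end{remark}

\section{Bimeromorphic maps from $X$ are isomorphisms}\label{sec:iso}

The following statement is used with $X'=X$, to turn bimeromorphic self-maps into automorphisms, with $X'=M$ in step (III), and with $X'=X_{t'}$.

\begin{proposition}\label{prop:iso}
Let $X'$ be a normal variety of dimension $4$ that is smooth or has only isolated singularities of type $\mathbb{C}^4/\pm1$. Let $\sigma'$ be a symplectic form on $X'_{\mathrm{reg}}$ and $f:X\dashrightarrow X'$ a bimeromorphic map with $f^*\sigma'=c\sigma$, $c\neq0$. Then $f$ is biholomorphic.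
\end{proposition}

\begin{proof}
Scale $\sigma'$ so that $c=1$. Let $\Gamma$ be a resolution of the graph of $\widehat X\dashrightarrow X'$, with the maps $p:\Gamma\to X$ and $q:\Gamma\to X'$, both bimeromorphic. Let $\Theta$ be the pullback of $\widehat\sigma$ to $\Gamma$. It equals $p^*\sigma$ on $p^{-1}(X_{\mathrm{reg}})$ and $q^*\sigma'$ on $q^{-1}(X'_{\mathrm{reg}})$.

\emph{Step 1: $\dim q(E)\le2$ for every prime divisor $E\subset\Gamma$, and $X'$ has no hypersurface.} By Proposition~\ref{prop:subvar}(a), $\dim p(E)\le2$. We claim that $\Theta^2$ vanishes along $E$. If $p(E)$ is a singular point, $E$ maps into an exceptional divisor of $\widehat X$, where $\widehat\sigma^2$ vanishes. Otherwise general points of $E$ map to $X_{\mathrm{reg}}$, and $dp$ is not injective there because $p|_E$ has rank at most $2$. Now $q$ is an isomorphism over the complement of $I_{q^{-1}}$, which has codimension at least $2$. If $q(E)$ were a hypersurface, a general point of $E$ would lie over $X'_{\mathrm{reg}}\setminus I_{q^{-1}}$, and $\Theta^2=q^*\sigma'^2$ would not vanish there. Finally, an irreducible hypersurface of $X'$ would be the image of its strict transform.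

\emph{Step 2: $I_f$ is finite.} By Proposition~\ref{prop:subvar}(a) we have to exclude a surface $V\subset I_f$. The point is that both $p$ and $q$ contract the divisors over $V$, and that $\Theta$ forces them to contract the same curves.

Let $v\in V$ be general; in particular $v\in X_{\mathrm{reg}}$. The fiber $p^{-1}(v)$ is connected by (A5) and positive-dimensional, so it has no isolated points. At a point of it where $\Theta^2\neq0$, the map $p$ would be a local isomorphism. So $p^{-1}(v)$ lies in the zero set of $\Theta^2$, a finite union of prime divisors $E$. Each $p(E)$ is irreducible of dimension at most $2$, so it equals $V$ or meets $V$ in a proper subset, and only the $E$ with $p(E)=V$ meet $p^{-1}(v)$. We show that for such an $E$ the map $q$ takes finitely many values on $E\cap p^{-1}(v)$. This holds if $q(E)$ is a singular point of $X'$, so assume it is not. Let $\widetilde E\to E$ be a resolution, with the induced maps $p_E$, $q_E$ and the induced $2$-form $\Theta_E$. As $p_E$ is a submersion onto $V$ at general points, Proposition~\ref{prop:subvar}(b) gives $\Theta_E\neq0$; this is the only place where that statement is used. Let $E'\subsetneq\widetilde E$ be the union of the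 zero set of $\Theta_E$ and the preimages of $\operatorname{Sing}X$ and $\operatorname{Sing}X'$. Off $E'$, the kernel of the nonzero $2$-form $\Theta_E$ on a $3$-dimensional space is a line. It contains $\ker dp_E$ and $\ker dq_E$, since $\Theta_E=p_E^*\sigma=q_E^*\sigma'$, and both are nonzero, since $p_E$ and $q_E$ have images of dimension at most $2$. So $\ker dp_E=\ker dq_E$ is this line, the fibers of $p_E$ are smooth curves tangent to it off $E'$, and $q_E$ is locally constant on them. For general $v$ the fiber $p_E^{-1}(v)$ has pure dimension $1$ and meets $E'$ in a finite set, as $\dim E'\le2$. Hence $q_E$ is constant on each of its irreducible components.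

Thus $q$ takes finitely many values on the connected set $p^{-1}(v)$, so one value, and the graph of $f$ has a single point over $v$. This contradicts $v\in I_f$.

\emph{Step 3: $f^{-1}$ is holomorphic.} Let $y\in X'$ and $P_y=p(q^{-1}(y))$, a proper analytic subset of $X$; the fiber of the graph of $f$ over $y$ is $P_y\times\{y\}$. Suppose $P_y$ is infinite. By Proposition~\ref{prop:subvar}(a) it has dimension $2$ and contains a surface $V_1$. By Step 2 there is $x\in V_1\cap X_{\mathrm{reg}}\setminus I_f$. Let $N$ be a small ball around $x$ in $X_{\mathrm{reg}}\setminus I_f$ that $f$ maps into a neighborhood $U\cong\mathbb{B}$ or $\mathbb{B}/\pm1$ of $y$. Then $F=f^{-1}(y)\cap N=P_y\cap N$ has codimension $2$ and contains $V_1\cap N$. On $N\setminus F$ the map $f$ has values in $X'_{\mathrm{reg}}$ and $f^*\sigma'=\sigma$ is nondegenerate, so $f$ is a local biholomorphism there. Lemma~\ref{lem:lift}(b) says that $F$ is discrete, a contradiction. So the graph is finite over $X'$, hence isomorphic to $X'$ by (A5), and $h=f^{-1}:X'\to X$ is holomorphic.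

\emph{Step 4: $I_f=\emptyset$.} Let $x\in I_f$. The fiber $h^{-1}(x)$ is positive-dimensional, and of dimension at most $2$ by Step 1. Choose a neighborhood $U\cong\mathbb{B}$ or $\mathbb{B}/\pm1$ of $x$ with $U\cap I_f=\{x\}$; then $h$ is an isomorphism over $U\setminus\{x\}$. As $\operatorname{Sing}X'$ is finite, there is a point $y\in X'_{\mathrm{reg}}$ on a positive-dimensional component of $h^{-1}(x)$. Lemma~\ref{lem:lift}(b), applied to $h$ on a small ball around $y$, says that $y$ is isolated in $h^{-1}(x)$, a contradiction. So $f$ is holomorphic as well.
\end{proof}

\section{$X$ has no bimeromorphic self-maps}\label{sec:bim}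

The complex structure of $X$ is given only through the Calabi--Yau metric, so its automorphisms cannot be computed directly. We show that the genericity of $t$ and of $[\omega_0]$ forces an automorphism to act trivially on $H^2$. It then preserves the whole hyperk\"ahler structure and is an automorphism of $X_0$, where it can be traced back to the $K3$ surface $S$.

\begin{proposition}\label{prop:bim}
$\operatorname{Bim}(X)=\{1\}$.
\end{proposition}

\begin{proof}
Let $\gamma\in\operatorname{Bim}(X)$. By Lemma~\ref{lem:pullback} and Proposition~\ref{prop:forms}, $\gamma^*\sigma=\mu\sigma$ with $\mu\neq0$, and by Proposition~\ref{prop:iso}, $\gamma$ is an automorphism of $X$. It acts on orbifold forms.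

\emph{Step 1: $\gamma^*=1$ on $H^2(|X|,\mathbb{Q})$.} The class $[\sigma]\in\Pi\otimes\mathbb{C}$ is an eigenvector of $\gamma^*$, so by (G2) the number $\mu$ is real and $\gamma^*=\mu$ on $\Pi$. From $\int(\gamma^*\omega_t)^4=\int\omega_t^4$ we get $\mu^4=1$. If $\mu=-1$, the K\"ahler form $\omega_t+\gamma^*\omega_t$ is exact, although its fourth power has positive integral. So $\mu=1$. For $\phi\in H_2(|X|,\mathbb{Q})$, the rational class $\phi\circ(\gamma^*-1)$ vanishes on $\Pi$, so it is zero by \eqref{eq:star}. Hence $\gamma^*=1$.

\emph{Step 2: $\gamma$ is an automorphism of $X_0$ preserving $\sigma_0$, $E_1$ and $E_2$.} The form $\gamma^*\omega_t$ is a Ricci-flat K\"ahler form on $X$ in the class $[\omega_t]$, so $\gamma^*\omega_t=\omega_t$ by the uniqueness in (O2). Thus $\gamma$ preserves $g$, $\omega_t$ and $\sigma=\omega_{t'}+i\omega_{t''}$, hence all $\omega_s$ and all $I_s$. So $\gamma$ is an automorphism of $X_0$ with $\gamma^*\sigma_0=\sigma_0$. The effective Cartier divisors $\gamma(E_j)$ and $E_j$ have the same class in $H^2(|X|,\mathbb{Q})$, so $\gamma(E_j)\cdot\ell_j=-2<0$ and $\ell_j\subset\gamma(E_j)$. The curves $\ell_j$ sweep out a dense subset of $E_j$, so $E_j\subseteq\gamma(E_j)$,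 and equality holds by irreducibility.

\emph{Step 3: $\gamma$ is induced by $(h,h)$ with $h\in\operatorname{Aut}(S)$, $h^*\sigma_S=\sigma_S$, $h\iota=\iota h$.} By Step 2, $\gamma$ acts on $W^\circ/G_0$, so it lifts to an automorphism $\widetilde\gamma$ of the universal covering $W^\circ$ that normalizes $G_0$. By (A3), $\widetilde\gamma^*\sigma_j'=a\sigma_1'+b\sigma_2'$ for constants $a,b$ depending on $j$. Since $\sigma_j'^2=0$ and $(a\sigma_1'+b\sigma_2')^2=2ab\,\sigma_1'\wedge\sigma_2'$, each $\widetilde\gamma^*\sigma_j'$ is a nonzero multiple of $\sigma_1'$ or of $\sigma_2'$. Their sum is $\sigma_1'+\sigma_2'$, so $\widetilde\gamma^*$ fixes or exchanges the two forms, and after composing with $\tau$ if necessary it fixes them. The pullback of a nondegenerate form under a submersion has the kernel of the differential as its kernel, so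
\[
\ker d(\operatorname{pr}_j\circ\widetilde\gamma)=\ker\widetilde\gamma^*\sigma_j'=\ker\sigma_j'=\ker d\operatorname{pr}_j .
\]
The fibers of $\operatorname{pr}_j|_{W^\circ}$ are complements of finite sets in $S$, hence nonempty and connected. So $\operatorname{pr}_j\circ\widetilde\gamma=h_j\circ\operatorname{pr}_j$ for maps $h_j:S\to S$, which are holomorphic because $\operatorname{pr}_j|_{W^\circ}$ has local sections. The same construction for $\widetilde\gamma^{-1}$ gives inverses, and $h_j^*\sigma_S=\sigma_S$. The automorphism $(h_1,h_2)$ of $W$ extends $\widetilde\gamma$, so it normalizes $G_0$ and induces an automorphism $\bar\gamma$ of $Y_0$ with $\rho\gamma=\bar\gamma\rho$. Then $\bar\gamma$ preserves $\Sigma_1=\rho(E_1)$, whose preimage in $W$ is $\Delta$; so $h_1=h_2=:h$. The conjugate of $(\iota,\iota)$ by $(h,h)$ is a nontrivial element of $G_0$ that preserves the factors, so it is $(\iota,\iota)$, and $h\iota=\iota h$.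

\emph{Step 4: $h^*=1$ on $H^2(S,\mathbb{Q})^\iota$.} The cohomology of a quotient by a finite group is the invariant part, so $H^2(Y_0,\mathbb{Q})=H^2(W,\mathbb{Q})^{G_0}$ and $H^2(W^\circ/G_0,\mathbb{Q})=H^2(W^\circ,\mathbb{Q})^{G_0}$. The space $W^\circ$ arises from $W$ by removing $64$ points and then a closed submanifold of real codimension $4$, so by the Gysin sequence $H^2(W,\mathbb{Q})\to H^2(W^\circ,\mathbb{Q})$ is injective. The restriction $H^2(Y_0,\mathbb{Q})\to H^2(W^\circ/G_0,\mathbb{Q})$ is therefore injective; it factors through $\rho^*$, so $\rho^*$ is injective. From $\rho^*\bar\gamma^*=\gamma^*\rho^*=\rho^*$ we get $\bar\gamma^*=1$, that is, $(h,h)^*=1$ on $H^2(W,\mathbb{Q})^{G_0}$. Applying this to $\operatorname{pr}_1^*\alpha+\operatorname{pr}_2^*\alpha$ with $\alpha\in H^2(S,\mathbb{Q})^\iota$ gives $h^*\alpha=\alpha$.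

\emph{Step 5: $h\in\{1,\iota\}$.} The lattice of classes in $H^2(S,\mathbb{Z})$ with $\iota^*\alpha=-\alpha$ is orthogonal to all invariant classes, in particular to $[\operatorname{Re}\sigma_S]$, $[\operatorname{Im}\sigma_S]$ and the hyperplane class, which span a positive definite $3$-space. So it is negative definite and has a finite isometry group. As $h$ commutes with $\iota$, it acts on this lattice, and with Step 4 it follows that $h^*$ has finite order on $H^2(S,\mathbb{Z})$. An automorphism of a $K3$ surface that is trivial on $H^2$ is trivial, so $h$ has finite order, and $G_1=\langle h,\iota\rangle$ is a finite group of automorphisms preserving $\sigma_S$. By Step 4 and \eqref{eq:14}, $\dim H^*(S,\mathbb{Q})^{G_1}=1+14+1=16$. A nontrivial automorphism of finite order of a $K3$ surface that preserves the symplectic form has at most $8$ fixed points, all isolated (Nikulin), and its Lefschetz number is the number of fixed points. Since $S$ has no odd cohomology,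
\[
16\,|G_1|=\sum_{k\in G_1}\operatorname{tr}(k^*|H^*(S,\mathbb{Q}))\le24+8(|G_1|-1).
\]
So $|G_1|\le2$, $(h,h)\in G_0$, and $\gamma=1$.
\end{proof}

\section{Maps to symplectic manifolds and the proof of Theorem~\ref{thm:main}}\label{sec:proofmain}

We formulate step (II) for powers of $X$, since Section~\ref{sec:prooffamily} needs it in that form.

\begin{lemma}\label{lem:galois}
Let $k\ge1$, let $M$ be a connected compact complex manifold of dimension $4k$ with a symplectic form $\sigma_M$, and let $f:X^k\dashrightarrow M$ be dominant, with graph $Z$ and projections $p_Z,q_Z$. Then $f^*\sigma_M=\sum_jc_j\sigma_j$ with all $c_j\neq0$. There are a proper analytic subset $N\subset M$ and an open set $\Omega\subset X^k_{\mathrm{reg}}$, with complement in $X^k$ analytic of codimension at least $2$, such that $q_Z^{-1}(M\setminus N)=p_Z^{-1}(\Omega)\cong\Omega$ and $f:\Omega\to M\setminus N$ is a universal covering of finite degree. Its deck group $G$ consists of restrictions of bimeromorphic self-maps of $X^k$.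
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:pullback} and \ref{lem:powers}(c), $f^*\sigma_M=\sum c_j\sigma_j$. Its $2k$-th power is a positive multiple of $\prod c_j^2\cdot\prod\sigma_j^2$, and it is nonzero by Lemma~\ref{lem:pullback} applied to $\sigma_M^{2k}$. So all $c_j\neq0$, the power has no zeros on $X^k_{\mathrm{reg}}$, and $f$ is a local biholomorphism off $T=I_f\cup\operatorname{Sing}X^k$.

A local biholomorphism is a covering where it is proper, so we remove from $M$ the image of everything over $T$. Put $N=q_Z(p_Z^{-1}(T))$, which is proper because $\dim p_Z^{-1}(T)<4k$, and $\Omega=X^k\setminus p_Z(q_Z^{-1}(N))$. Since $p_Z^{-1}(T)\subseteq q_Z^{-1}(N)$, we have $\Omega\cap T=\emptyset$. If $z\notin q_Z^{-1}(N)$, then $p_Z(z)\notin T$, so $z$ is the only point of $Z$ over $p_Z(z)$ and $p_Z(z)\in\Omega$. Conversely $p_Z^{-1}(\Omega)$ misses $q_Z^{-1}(N)$. So $q_Z^{-1}(M\setminus N)=p_Z^{-1}(\Omega)\cong\Omega$, and $f:\Omega\to M\setminus N$ is a proper local biholomorphism, that is, a finite covering. The complement of $\Omega$ is a proper analytic subset of $X^k$, so it has codimension at least $2$ by Lemma~\ref{lem:powers}(a), and $\Omega$ is simply connected by (A4).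

The fiber product $\Omega\times_{M\setminus N}\Omega$ is the disjoint union of the graphs of the elements of $G$, and it is the Zariski-open subset of the compact space $Z\times_MZ$ lying over $M\setminus N$. The graph of $\gamma\in G$ is a connected manifold, so it lies in an irreducible component $L$ of $Z\times_MZ$. The part of $L$ over $M\setminus N$ is connected and dense in $L$, so it equals that graph. The image of $L$ in $X^k\times X^k$ is an irreducible analytic set that is the graph of $\gamma$ over $\Omega$ with respect to either projection. So $\gamma\in\operatorname{Bim}(X^k)$.
\end{proof}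

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Propositions~\ref{prop:kahler}, \ref{prop:simple} and \ref{prop:trivial}, $X$ is a simple trivial variety in $\mathcal{C}$ of dimension $4$. Let $M$ be a connected compact complex manifold with a symplectic form, and let $Z\subset X\times M$ be a correspondence; then $\dim M=4$. By Lemma~\ref{lem:powers}(b), $Z$ is the graph of a dominant meromorphic map $f:X\dashrightarrow M$. By Lemma~\ref{lem:galois} with $k=1$ and Proposition~\ref{prop:bim}, the deck group is trivial, so $f$ has degree $1$ and is bimeromorphic, with $f^*\sigma_M=c_1\sigma$ and $c_1\neq0$. By Proposition~\ref{prop:iso}, $X\cong M$. But $X$ is singular.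
\end{proof}

\section{Proof of Theorem~\ref{thm:family}}\label{sec:prooffamily}

The family consists of the $X_t$ with $t\in\mathbb{S}^2\setminus\mathcal{N}$, and everything proved for $X$ holds for each of them. Part (4) is Proposition~\ref{prop:bim}.

\subsection{K\"ahler manifolds with $c_1=0$}

Let $M$ be a compact K\"ahler manifold with $c_1=0$ and $Z\subset X\times M$ a correspondence. By the Beauville--Bogomolov theorem, a finite \'etale covering $M'$ of $M$ is a product of a torus, strict Calabi--Yau manifolds of dimension at least $3$, and irreducible hyperk\"ahler manifolds; the Calabi--Yau factors have $h^{2,0}=0$ and are projective by (A6). An irreducible component of $Z\times_MM'\subset X\times M'$ is finite and surjective over $Z$, so it is a correspondence between $X$ and $M'$, and by Lemma~\ref{lem:powers}(b) it is the graph of a dominant map $X\dashrightarrow M'$. By Lemma~\ref{lem:powers}(a) there is no Calabi--Yau factor. Since $\dim M'=4$ and hyperk\"ahler manifolds have even dimension, the torus has even dimension and carries a constant symplectic form. So $M'$ is symplectic, which contradicts Theorem~\ref{thm:main}. This proves (1).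

\subsection{Orthogonality within the family}

Let $t,t'\notin\mathcal{N}$ and suppose that the generic types of $X_t$ and $X_{t'}$ are nonorthogonal: there are a set $C$ and generic points $a\in X_t$, $b\in X_{t'}$, each independent from $C$, that fork over $C$. By Lemma~\ref{lem:minimal}, $a\in\operatorname{acl}(e,b)$ and $b\in\operatorname{acl}(e,a)$ for a finite tuple $e$ from $C$. Let $E=\operatorname{loc}(e)$. By Lemmas~\ref{lem:product} and \ref{lem:finite}, $\operatorname{loc}(e,a,b)$ is surjective and generically finite over $E\times X_t$ and over $E\times X_{t'}$. Lemma~\ref{lem:special} gives an irreducible $4$-dimensional $Z\subset X_t\times X_{t'}$ that surjects onto both factors. By Lemma~\ref{lem:powers}(b) for both, $Z$ is the graph of a bimeromorphic map $f:X_t\dashrightarrow X_{t'}$. By Lemma~\ref{lem:pullback} and Proposition~\ref{prop:forms}, $f^*\sigma_{t'}=c\sigma_t$ with $c\neq0$, so $f$ is an isomorphism by Proposition~\ref{prop:iso}.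

An isomorphism $f:X_t\to X_{t'}$ induces $A=f^*\in GL(H^2(|X|,\mathbb{Q}))$ with $\mathbb{C}[\sigma_{t'}]=A^{-1}\mathbb{C}[\sigma_t]$. For fixed $t$ there are countably many $A$, and each determines at most one $t'$ by the last statement of Lemma~\ref{lem:generic}. So the isomorphism classes partition $\mathbb{S}^2\setminus\mathcal{N}$, a set of the cardinality of the continuum, into countable sets. There are continuum many classes, and representatives of distinct classes have orthogonal generic types. This proves (3).

\subsection{Arbitrary irreducible hyperk\"ahler manifolds}

Let $M$ be an irreducible hyperk\"ahler manifold of dimension $2m$ with symplectic form $\sigma_M$, and suppose $\mathfrak{p}_X$ and $\mathfrak{p}_M$ are nonorthogonal. As $\mathfrak{p}_M$ need not be minimal, we only learn that a generic point of $X$ is algebraic over a generic point of $M$ and parameters, and $M$ may have larger dimension. We show that $M$ is then dominated by a power $X^k$ of the same dimension, and that the resulting covering can neither branch nor be trivial.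

\emph{Step 1: a dominant map $X^k\dashrightarrow M$ with $4k=2m$.} There are a set $C$ and generic points $a\in X$, $b\in M$, each independent from $C$, that fork over $C$. By Lemma~\ref{lem:minimal}, $a\in\operatorname{acl}(e,b)$ for a finite tuple $e$ from $C$. Let $E=\operatorname{loc}(e)$. By Lemmas~\ref{lem:product} and \ref{lem:finite}, $\operatorname{loc}(e,b,a)$ is surjective and generically finite over $E\times M$, and surjective over $E\times X$. Lemma~\ref{lem:special} gives an irreducible $Z\subset M\times X$ of dimension $2m$ that surjects onto $M$ and onto $X$. Let $\delta$ be its degree over $M$.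

The set $Z$ attaches $\delta$ points of $X$ to a general point of $M$. To compare $M$ with a power of $X$ we record all of them. Let $M^*\subset M$ be a Zariski-open set over which $Z$ is an unramified covering, as in (A2). The tuples $(b,x_1,\dots,x_\delta)$ with $b\in M^*$ and $x_1,\dots,x_\delta$ an enumeration of $Z_b$ form an open and closed subset of the part over $M^*$ of the $\delta$-fold fiber product of $Z$ over $M$, and a finite covering of $M^*$. As in the proof of Lemma~\ref{lem:galois}, the closure $\widehat Z\subset M\times X^\delta$ of a connected component is an irreducible component of the fiber product; it has dimension $2m$ and surjects onto $M$. Let $\widetilde B\subset X^\delta$ be its image, and $B$ the image of $\widetilde B$ in $\operatorname{Sym}^\delta X=X^\delta/\mathfrak{S}_\delta$. The image of $\widehat Z$ in $M\times B$ has the single point $(b,Z_b)$ over $b\in M^*$, so it is the graph of a dominant meromorphic map $M\dashrightarrow B$. For each $j$ the map $(b,x)\mapsto(b,x_j)$ sends $\widehat Z$ onto an analytic subset of $Z$ that surjects onto $M$, hence onto $Z$. So every coordinate projection $\widetilde B\to X$ is surjective.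

Let $x=(x_1,\dots,x_\delta)$ be a point of $\mathcal{C}^*$ with locus $\widetilde B$. Each $x_j$ has locus $X$ and so realizes $\mathfrak{p}_X$. By Lemma~\ref{lem:minimal} over $\emptyset$, two coordinates are either interalgebraic or independent. Choose representatives $x_{j_1},\dots,x_{j_k}$, $k\ge1$, of the interalgebraicity classes. They are pairwise independent, so independent by Proposition~\ref{prop:trivial}. By Lemma~\ref{lem:product} their locus is $X^k$, and by Lemma~\ref{lem:finite} the corresponding projection $\widetilde B\to X^k$ is surjective and generically finite; by Lemma~\ref{lem:powers}(b) it is bimeromorphic. So $\dim B=\dim\widetilde B=4k$, and $4k\le2m$.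

As a meromorphic image of $M$, the variety $B$ is bimeromorphic to a compact K\"ahler manifold $\widehat B$. It is dominated by $X^k$ through $\widetilde B$, so it is not projective by Lemma~\ref{lem:powers}(a), and by (A6) it has a holomorphic $2$-form $\eta\neq0$. By Lemma~\ref{lem:pullback}, $\eta$ pulls back to $c\sigma_M$ on $M$ with $c\neq0$. This form has rank $2m$, while a form pulled back from $\widehat B$ has rank at most $4k$. Hence $2m=4k$. Then $\widehat Z\to\widetilde B\to X^k$ is surjective and generically finite, so bimeromorphic, and composing its inverse with $\widehat Z\to M$ gives a dominant map $f:X^k\dashrightarrow M$. For $k=1$ its graph is a correspondence, against Theorem~\ref{thm:main}. So let $k\ge2$, and take $c_j$, $N$, $\Omega$, $G$ as in Lemma~\ref{lem:galois}.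

\emph{Step 2: $G$ consists of coordinate permutations.} Let $\gamma\in G$ and $\gamma_j=\operatorname{pr}_j\circ\gamma$, a submersion $\Omega\to X_{\mathrm{reg}}$. By (A3) and Lemma~\ref{lem:powers}(c),(d), the nonzero form $\gamma_j^*\sigma$, whose cube vanishes, is a nonzero multiple of $\sigma_l$ for one index $l=\kappa(j)$. Then $\ker d\gamma_j=\ker\gamma_j^*\sigma=\ker\sigma_l=\ker d\operatorname{pr}_l$ on $\Omega$. The nonempty fibers of $\operatorname{pr}_l|_\Omega$ are complements of proper analytic subsets in $X^{k-1}_{\mathrm{reg}}$, hence connected, so $\gamma_j=\varphi_j\circ\operatorname{pr}_l$ for a local biholomorphism $\varphi_j$ on the open set $\operatorname{pr}_l(\Omega)$. The image of the closure of the graph of $\gamma$ under $(\operatorname{pr}_l,\operatorname{pr}_j):X^k\times X^k\to X\times X$ is an irreducible analytic set in which the graph of $\varphi_j$ is dense. It has dimension $4$ by (A1) and surjects onto both factors, so by Lemma~\ref{lem:powers}(b) it is the graph of an element of $\operatorname{Bim}(X)=\{1\}$. Thus $\gamma(x)_j=x_{\kappa(j)}$, and $\kappa$ is a bijection because $\gamma$ is injective on the open set $\Omega$.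

\emph{Step 3: $N$ has codimension at least $2$.} Let $\Gamma$ be a resolution of the graph of $\widehat X^k\dashrightarrow M$, with maps $p:\Gamma\to\widehat X^k\to X^k$ and $q:\Gamma\to M$. It maps onto the graph of $f$, isomorphically over $\Omega$, so $q^{-1}(M\setminus N)=p^{-1}(\Omega)\cong\Omega$. The form $\Theta=q^*\sigma_M$ is the pullback of $\sum c_j\operatorname{pr}_j^*\widehat\sigma$ from $\widehat X^k$. Suppose $D$ is an irreducible component of $N$ of codimension $1$. The set $q^{-1}(D)$ has pure codimension $1$ and maps onto $D$, so some prime divisor $E\subset\Gamma$ has $q(E)=D$. Let $\mathcal{J}$ be the set of indices $j$ for which $\operatorname{pr}_j(p(E))$ is a singular point of $X$. For $j\in\mathcal{J}$, $E$ maps into an exceptional $\mathbb{P}^3$ in the $j$-th factor of $\widehat X^k$; for $j\notin\mathcal{J}$, general points of $E$ map to $X_{\mathrm{reg}}$.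

At a general point $z\in E$, the divisor $E$ is smooth and is the only component of $q^{-1}(D)$ through $z$, $D$ is smooth at $q(z)$ and is the only component of $N$ through $q(z)$, and $q|_E:E\to D$ is a local isomorphism. Choose coordinates $(r,y)$ at $q(z)$ with $D=\{r=0\}$. Then $q^*r$ is a unit times the $\epsilon$-th power of an equation of $E$, for some $\epsilon\ge1$; absorbing a root of the unit, $q^*r=s^\epsilon$ with $E=\{s=0\}$. As $q^*y$ restricts to coordinates on $E$, $(s,q^*y)$ are coordinates at $z$, and $q(s,y)=(s^\epsilon,y)$.

Suppose $\epsilon=1$. Then $\Theta^{2k}\neq0$ at $z$. But $\Theta^{2k}$ is a constant multiple of the pullback of $\prod_j\operatorname{pr}_j^*\widehat\sigma^2$, and this vanishes along $E$: by Proposition~\ref{prop:kahler} if $\mathcal{J}\neq\emptyset$, and otherwise because $\dim p(E)<\dim E$ by Lemma~\ref{lem:powers}(a), so that $dp$ is not injective at general points of $E$.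

Suppose $\epsilon\ge2$. Then a deck transformation fixes $E$, and we compare ranks. Let $Q\ni z$ and $P\ni q(z)$ be polydisks in these coordinates such that $q:Q\to P$ is finite of degree $\epsilon$ and $P\cap N=P\cap D$. The connected set $Q\setminus E$ is open in $q^{-1}(P\setminus D)\subset p^{-1}(\Omega)\cong\Omega$, and closed in it because it is proper over $P\setminus D$. Let $\zeta=e^{2\pi i/\epsilon}$ and $\nu(s,y)=(\zeta s,y)$. The group $G$ is transitive on the fibers of $f$, so some $\gamma_0\in G$ agrees with $\nu$ at one point of $Q\setminus E$. Both are lifts of $q|_{Q\setminus E}$ through the covering $f$, so they agree on $Q\setminus E$, and $\gamma_0\neq1$. By Step 2, $\gamma_0$ is continuous on $X^k$, so $p\circ\nu=\gamma_0\circ p$ on all of $Q$. On $E\cap Q$ this reads $p=\gamma_0\circ p$. Hence $p(E)$ lies in the fixed locus of a nontrivial coordinate permutation, and $\dim p(E)\le4k-4$. By Proposition~\ref{prop:kahler}, the terms of $\Theta$ with $j\in\mathcal{J}$ restrict to zero on $E_{\mathrm{reg}}$. So at general points $\Theta|_E$ is the pullback of $\sum_{j\notin\mathcal{J}}c_j\sigma_j$ under the map from $E$ to the product of the factors with $j\notin\mathcal{J}$, whose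 image has dimension at most $\dim p(E)$. By (A1), $\Theta|_E$ has rank at most $4k-4$. On the other hand $\Theta|_E=(q|_E)^*(\sigma_M|_D)$, and a nondegenerate skew form on a space of dimension $4k$ restricts to a hyperplane with rank $4k-2$. This is a contradiction.

\emph{Step 4: conclusion.} By Step 3 and (A4), $M\setminus N$ is simply connected, so $f:\Omega\to M\setminus N$ is an isomorphism. The forms $\sigma_1,\dots,\sigma_k$ on $\Omega$ extend by (A3) to $k\ge2$ linearly independent holomorphic $2$-forms on $M$, which contradicts $h^{2,0}(M)=1$. This proves (2) and completes the proof of Theorem~\ref{thm:family}.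

\begin{thebibliography}{9}

\bibitem{Joyce}
Joyce, \emph{Compact manifolds with special holonomy}.

\bibitem{MP}
Rahim Moosa and Anand Pillay, \emph{Model theory and Kaehler geometry}, arXiv:math/0702468 (2007).

\end{thebibliography}
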